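\title{Model companions of measure-preserving actions\\ do not pass to quotient groups}

\begin{abstract}
For a countable group $\Gamma$ let $T_\Gamma$ be the continuous first-order theory of probability measure-preserving actions of $\Gamma$. We show that $T_\Gamma$ has no model companion when $\Gamma=\mathbb Z^2\rtimes SL_2(\mathbb Z)$. This group is generated by two elements, and the theories of actions of free groups have model companions, so the existence of the model companion is not inherited by quotient groups. The obstruction is a central extension of $\Gamma$ whose kernel meets the commutator subgroup of a rigid normal subgroup in an infinite set. It also applies to $SL_n(\mathbb Z)$ for $n\ge3$ and to groups with property (T) and infinite second homology. In the positive direction, the model companion passes from $\Gamma$ to $\Gamma/N$ when $N$ has property (T).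
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{probability algebra} is a Boolean algebra $B$ with a finitely additive function $\mu\colon B\to[0,1]$ such that $\mu(1)=1$ and $d(a,b)=\mu(a\triangle b)$ is a complete metric on $B$. The measurable sets of a probability space, modulo null sets, form such an algebra, and a probability measure-preserving (p.m.p.) action of a countable group $\Gamma$ on the space induces an action on the algebra by $\mu$-preserving automorphisms. Let $T_\Gamma$ be the theory, in continuous first-order logic, whose models are the probability algebras with such an action of $\Gamma$.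

Consider a finite system of conditions on the measures of Boolean combinations of translates of some given sets and some unknown sets. A model $M$ of $T_\Gamma$ is \emph{existentially closed} (e.c.) if every such system with given sets in $M$ that has a solution in some extension of $M$ can be solved in $M$ up to an arbitrarily small error. The \emph{model companion} $T_\Gamma^*$ need not exist; when it does, its models are e.c., and it exists as soon as the e.c.\ models can be axiomatized (Section~\ref{sec:prelim} has the definitions). Axiomatizable classes are closed under ultraproducts, so the existence of $T_\Gamma^*$ is a uniformity property: a system that becomes solvable only in the limit of a sequence of models of $T^*_\Gamma$ must be nearly solvable far out in the sequence.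

We take the following facts as known. Here $\mathbb F_k$ is the free group of rank $k$, and $\mathbb F_\infty$ has countably infinite rank.
\begin{itemize}
\item[(F1)] (Berenstein, Henson and Ibarluc\'ia) $T_\Gamma^*$ exists when $\Gamma$ is a nonabelian free group on a countable number of generators; in particular $T^*_{\mathbb F_\infty}$ exists.
\item[(F2)] If $\Lambda\le\Gamma$ and $T_\Gamma^*$ exists, then $T_\Lambda^*$ exists.
\item[(F3)] If $T_\Lambda^*$ exists for every finitely generated $\Lambda\le\Gamma$, then $T_\Gamma^*$ exists.
\end{itemize}
Together they give a model companion for every countable locally free group, such as $\mathbb Z$ or $\mathbb Q$. The question that we answer comes from the paper \cite{GST} of Goldbring, Seward and Tucker-Drob: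
\begin{quote}
\emph{If $\Gamma$ is a countable group such that $T_\Gamma^*$ exists and $N\trianglelefteq\Gamma$, must $T^*_{\Gamma/N}$ exist?}
\end{quote}
Every countable group is a quotient of $\mathbb F_\infty$, so by (F1) the answer is yes exactly when $T_\Gamma^*$ exists for all countable $\Gamma$.

One might guess that the answer is yes, because the models of $T_{\Gamma/N}$ are just the models of $T_\Gamma$ on which $N$ acts trivially. Adding this condition to $T_\Gamma^*$ achieves nothing, however. Let $\gamma\neq e$. In the product of a model $M$ with the Bernoulli shift $\{0,1\}^\Gamma$ with uniform measure, the set $y=\{\omega:\omega(e)=1\}$ satisfies $\mu(y\setminus\gamma y)=1/4$; so if $M$ is e.c., then $\gamma$ moves some element of $M$. The next idea is to pass from an e.c.\ model of $T_\Gamma$ to its subalgebra of $N$-fixed elements, which is a model of $T_{\Gamma/N}$. But existential closedness produces only sets that are \emph{almost} fixed by \emph{finitely many} elements of $N$, and such sets may be far from the fixed ones. Property (T) of $N$ removes this difficulty (Theorem~\ref{thm:positive}). In general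 the answer is no, and the counterexample also comes from a form of property (T).

\begin{definition}\label{def:relT}
Let $K\trianglelefteq\Gamma$. The pair $(\Gamma,K)$ has \emph{relative property (T)} if there are a finite set $S_0\subseteq\Gamma$ and $\varepsilon_0>0$ such that every unitary representation $\rho$ of $\Gamma$ with a unit vector $\xi$ satisfying $\|\rho(s)\xi-\xi\|<\varepsilon_0$ for all $s\in S_0$ has a nonzero $K$-invariant vector. We call $(S_0,\varepsilon_0)$ a \emph{Kazhdan pair} and, adding $e$ if necessary, take $S_0\neq\emptyset$. The group $\Gamma$ has \emph{property (T)} if $(\Gamma,\Gamma)$ has relative property (T).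
\end{definition}

Equivalently, every representation that has such vectors $\xi$ for all $(S_0,\varepsilon_0)$ has a nonzero $K$-invariant vector: if no pair works, take the direct sum of one counterexample for each pair.

\begin{theorem}\label{thm:main}
Let $\Gamma$ be a countable group and $K\trianglelefteq\Gamma$ with $(\Gamma,K)$ having relative property (T). Let $1\to N\to G\to\Gamma\to1$ be a central extension with $G$ countable, and let $\tilde K$ be the preimage of $K$ in $G$. If $N\cap[\tilde K,\tilde K]$ is infinite, then $T_\Gamma^*$ does not exist.
\end{theorem}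

\begin{corollary}\label{cor:answer}
$T_\Gamma^*$ does not exist for $\Gamma=\mathbb Z^2\rtimes SL_2(\mathbb Z)$, which is a $2$-generated group. Hence the class of countable groups $\Gamma$ for which $T^*_\Gamma$ exists is not closed under quotients: for each $2\le k\le\infty$, $T^*_{\mathbb F_k}$ exists and $\mathbb F_k$ has a quotient without a model companion.
\end{corollary}

\begin{corollary}\label{cor:more}
Let $\Gamma$ be a countable group. In each of the following cases $T_\Gamma^*$ does not exist.
\begin{enumerate}
\item There is $K\trianglelefteq\Gamma$ such that $(\Gamma,K)$ has relative property (T) and the image of $H_2(K;\mathbb Z)\to H_2(\Gamma;\mathbb Z)$ is infinite. In particular, this applies if $\Gamma$ has property (T) and $H_2(\Gamma;\mathbb Z)$ is infinite.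
\item $\Gamma=\mathbb Z^2\rtimes F$ with $F\le SL_2(\mathbb Z)$ nonamenable, for example $F\cong\mathbb F_2$.
\item $\Gamma$ contains a subgroup as in \textup{(1)} or \textup{(2)}, for example $\Gamma=SL_n(\mathbb Z)$ with $n\ge3$.
\end{enumerate}
\end{corollary}

\begin{theorem}\label{thm:positive}
If $T_\Gamma^*$ exists and $N\trianglelefteq\Gamma$ has property (T) as a discrete group (for example, if $N$ is finite), then $T^*_{\Gamma/N}$ exists.
\end{theorem}

The proof of Theorem~\ref{thm:main} exhibits a failure of the uniformity described above: a sequence of systems of equations, each far from solvable in every extension, whose limit is exactly solvable in an extension. Section~\ref{sec:example} builds such systems by hand for $\mathbb Z^2$ and locates the one step that needs rigidity. Section~\ref{sec:characters} supplies that step, Section~\ref{sec:main} proves Theorem~\ref{thm:main}, Section~\ref{sec:groups} proves the corollaries, and Section~\ref{sec:positive} proves Theorem~\ref{thm:positive}.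

\section{Existentially closed actions, functions and amalgams}\label{sec:prelim}

\subsection{Formulas, ultraproducts and the model companion}
The language of $T_\Gamma$ has the constants $0,1$, the Boolean operations, the predicates $\mu$ and $d$, and a unary function symbol for each $\gamma\in\Gamma$. Atomic formulas are $\mu(t)$ and $d(t,t')$ for terms $t,t'$; \emph{quantifier-free} formulas are continuous real functions of finitely many atomic formulas; general formulas are obtained by also allowing $\sup_y$ and $\inf_y$. Each formula is bounded and uniformly continuous in its variables, with a modulus of continuity that does not depend on the model. A substructure of a model is a closed $\Gamma$-invariant subalgebra. The theory $T_\Gamma$ is \emph{universal}: its axioms have the form $\sup_x\varphi(x)=0$ with $\varphi$ quantifier-free, so substructures of models are models.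

For an ultrafilter $\mathcal U$ on a set $I$, the ultraproduct $\prod_{\mathcal U}M_i$ consists of the classes $[a_i]$ of families $a_i\in M_i$, where $[a_i]=[b_i]$ if $\lim_{\mathcal U}d(a_i,b_i)=0$; operations are coordinatewise and $\mu([a_i])=\lim_{\mathcal U}\mu(a_i)$. \L o\'s's theorem says that $\varphi([a_i])=\lim_{\mathcal U}\varphi(a_i)^{M_i}$ for every formula $\varphi$. The ultrapower $M^{\mathcal U}$ contains $M$ diagonally. A property holds \emph{for $\mathcal U$-many $i$} if the set of $i$ for which it holds is in $\mathcal U$.

Let $M\subseteq W$ be models. Then $M$ is \emph{e.c.\ in $W$} if $\inf_y\varphi(a,y)^M=\inf_y\varphi(a,y)^W$ for all quantifier-free $\varphi(x,y)$ and all tuples $a$ in $M$; equivalently, whenever $\varphi(a,b)<r$ for a tuple $b$ in $W$, there is a tuple $c$ in $M$ with $\varphi(a,c)<r$. A model $M$ of $T_\Gamma$ is \emph{e.c.}\ if it is e.c.\ in every model $W\supseteq M$ of $T_\Gamma$. An inclusion $M\subseteq W$ is \emph{elementary} if $\varphi(a)^M=\varphi(a)^W$ for all formulas $\varphi$ and tuples $a$ in $M$, and a theory is \emph{model complete} if all inclusions between its models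 are elementary. A \emph{model companion} of $T_\Gamma$ is a model complete theory $T^*_\Gamma$ in the same language such that every model of either theory embeds in a model of the other.

We use three standard facts. Every model of a universal theory embeds in an e.c.\ model (by a union-of-chains argument). Robinson's test: if $M$ is e.c.\ in $W$ whenever $M\subseteq W$ are models of a theory $T'$, then $T'$ is model complete. Finally, a class of structures is axiomatizable if it is closed under isomorphism, ultraproducts and ultraroots, the last meaning that $M$ is in the class whenever some $M^{\mathcal U}$ is \cite[\S5]{BBHU}. The next proposition is the only form in which model companions enter the proofs.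

\begin{proposition}\label{prop:criterion}
Let $\Gamma$ be a countable group.
\begin{enumerate}
\item[(a)] If $T^*_\Gamma$ exists, then for every family $(X_i)_{i\in I}$ of models of $T_\Gamma$ and every ultrafilter $\mathcal U$ on $I$ there are models $M_i\supseteq X_i$ of $T_\Gamma$ such that $\prod_{\mathcal U}M_i$ is e.c.
\item[(b)] If every ultraproduct of e.c.\ models of $T_\Gamma$ is e.c., then $T_\Gamma^*$ exists.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Choose models $M_i\supseteq X_i$ of $T_\Gamma^*$. Each model of $T^*_\Gamma$ embeds in a model of the universal theory $T_\Gamma$, hence is one. By \L o\'s's theorem $M=\prod_{\mathcal U}M_i$ is a model of $T^*_\Gamma$. Given a model $W\supseteq M$ of $T_\Gamma$, embed $W$ in a model $M'$ of $T_\Gamma^*$. The inclusion $M\subseteq M'$ is elementary, so for quantifier-free $\varphi$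
\[
\inf_y\varphi(a,y)^M=\inf_y\varphi(a,y)^{M'}\le\inf_y\varphi(a,y)^W\le\inf_y\varphi(a,y)^M .
\]

(b) The class of e.c.\ models is closed under ultraroots. Indeed, let $M^{\mathcal U}$ be e.c. Then $M$ is a model of $T_\Gamma$, being a substructure of one, and for $W\supseteq M$ we have $M^{\mathcal U}\subseteq W^{\mathcal U}$, so that \L o\'s's theorem gives
\[
\inf_y\varphi(a,y)^M=\inf_y\varphi(a,y)^{M^{\mathcal U}}=\inf_y\varphi(a,y)^{W^{\mathcal U}}=\inf_y\varphi(a,y)^W .
\]
By hypothesis the class is closed under ultraproducts, so it is the class of models of a theory $T'$. Models of $T'$ are models of $T_\Gamma$, every model of $T_\Gamma$ embeds in a model of $T'$, and $T'$ is model complete by Robinson's test.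
\end{proof}

\subsection{Functions}\label{sub:functions}
Every probability algebra $B$ is the measure algebra of a probability space, so we have the complex spaces $L^\infty(B)\subseteq L^2(B)$, the completions of the simple functions $\sum_jc_j1_{b_j}$ in the norms $\|\cdot\|_\infty$ and $\|\cdot\|_2$. A function $f$ has \emph{level sets} $\{f\in E\}\in B$ for Borel $E\subseteq\mathbb C$, and for a closed subalgebra $A\subseteq B$ it lies in $L^2(A)$ if and only if its level sets lie in $A$. An automorphism $\alpha$ of $B$ acts on functions by $\alpha1_b=1_{\alpha b}$; it is unitary on $L^2(B)$, multiplicative, and $\{\alpha f\in E\}=\alpha\{f\in E\}$. We write $\mathbb T$ for the unit circle and $U(B)$ for the group of $\mathbb T$-valued functions in $L^\infty(B)$.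

Formulas speak about sets, and a function with $m$ prescribed values is a partition into $m$ sets. To let a tuple of free variables range over partitions, define for $y=(y_1,\dots,y_{m-1})$ the terms
\begin{equation}\label{eq:terms}
t_j(y)=y_j\setminus\bigvee_{1\le k<j}y_k\quad(1\le j<m),\qquad t_0(y)=1\setminus\bigvee_{1\le k<m}y_k .
\end{equation}
For every $y$ they form a partition of $1$, and if $(D_j)_{0\le j<m}$ is a partition of $1$ then $t_j(D_1,\dots,D_{m-1})=D_j$ for all $j$.

Let $B=\prod_{\mathcal U}B_n$ and let $u_n\in L^\infty(B_n)$ with $\sup_n\|u_n\|_\infty<\infty$. We define $[u_n]\in L^\infty(B)$. If all $u_n$ take values in one finite set $F$, put $[u_n]=\sum_{c\in F}c\,1_{[\{u_n=c\}]}$. If $(u_n)$, $(u'_n)$ are two such sequences with $\|u_n-u'_n\|_\infty\le r$ for all $n$, then $\|[u_n]-[u'_n]\|_\infty\le r$, since for $|c-c'|>r$ the sets $\{u_n=c\}$ and $\{u'_n=c'\}$ are disjoint for every $n$. Every bounded sequence is uniformly approximated by sequences of this kind, so the definition extends by continuity. The map $(u_n)\mapsto[u_n]$ is a $*$-homomorphism, it commutes with coordinatewise group actions,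 and $\int[u_n]=\lim_{\mathcal U}\int u_n$: each of these properties holds for sequences with values in a finite set and passes to uniform limits. Consequently
\begin{equation}\label{eq:norm}
\|[u_n]\|_2=\lim_{\mathcal U}\|u_n\|_2,
\end{equation}
and $[u_n]\in U(B)$ if all $u_n\in U(B_n)$. Conversely, a function $u=\sum_{j<m}c_j1_{D_j}\in U(B)$ with finitely many values has the form $[u_n]$ with $u_n\in U(B_n)$: write $D_j=[D_{j,n}]$ for $j\geq1$ and put $u_n=\sum_jc_j1_{t_j(D_{1,n},\dots,D_{m-1,n})}$.

\subsection{Amalgamation}\label{sub:amalgam}
Let $A$ be a closed subalgebra of two probability algebras $B_1$ and $B_2$, and let $E(b\,|\,A)$ be the orthogonal projection of $1_b$ onto $L^2(A)$, the conditional expectation; it is nonnegative and $\int E(b\,|\,A)=\mu(b)$. Every element of the Boolean coproduct of $B_1$ and $B_2$ is a join of elements $b_i\wedge b'_j$, where $(b_i)$ and $(b'_j)$ are finite partitions of $1$ in $B_1$ and $B_2$. Give it the measure $\sum\int E(b_i\,|\,A)E(b'_j\,|\,A)$, summed over the pairs that occur. By bilinearity the sum does not change when the partitions are refined, so this is a well-defined,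 nonnegative, finitely additive function that extends the measures of $B_1$ and $B_2$. Dividing by null elements and completing gives a probability algebra $B_1\otimes_AB_2$ that contains $B_1$ and $B_2$. The two copies of $a\in A$ are identified, because the part of one copy outside the other has measure $\int1_a(1-1_a)=0$. If a group acts on $B_1$ and $B_2$, preserving $A$ and in the same way on $A$, then $E(gb\,|\,A)=gE(b\,|\,A)$, so the action on the coproduct preserves the measure and extends to $B_1\otimes_AB_2$.

\section{One commutator}\label{sec:example}

Let $\Gamma=\mathbb Z^2$ with generators $s,t$, let $M$ be a model of $T_\Gamma$ and let $a_s,a_t\in U(M)$. Consider the system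
\[
su=u\,a_s,\qquad tu=u\,a_t
\]
in an unknown $\mathbb T$-valued function $u$. If $u$ solves it in an extension of $M$, then $stu=s(ua_t)=u\,a_s\cdot sa_t$ and $tsu=u\,a_t\cdot ta_s$, and $st=ts$ forces $a_s\cdot sa_t=a_t\cdot ta_s$. So if this identity fails by a constant factor,
\[
a_s\cdot sa_t=\lambda\, a_t\cdot ta_s,\qquad\lambda\in\mathbb T\setminus\{1\},
\]
the system has no solution in any extension. The smallest instance is the measure algebra $X_\lambda$ of $\mathbb T$ with Haar measure and coordinate function $x$, where $(sf)(x)=f(\lambda x)$, $t$ acts trivially, $a_s=1$ and $a_t=x$. The system reads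
\begin{equation}\label{eq:toy}
su=u,\qquad tu=xu .
\end{equation}

\emph{A solution over a larger group.} Let $Y_\lambda\supseteq X_\lambda$ be the measure algebra of $\mathbb T^2$ with coordinates $x,y$, and let $(sf)(x,y)=f(\lambda x,y)$ and $(tf)(x,y)=f(x,xy)$. Then $u=y$ solves \eqref{eq:toy}, but $s$ and $t$ no longer commute: $sty=\lambda xy$ and $tsy=xy$. Comparing the effect on $x$ and $y$ shows that $st=zts$, where $(zf)(x,y)=f(x,\lambda y)$ commutes with $s$ and $t$. Thus $Y_\lambda$ carries an action of
\[
G=\langle s,t\mid z=[s,t]\text{ commutes with }s\text{ and }t\rangle,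
\]
a central extension of $\mathbb Z^2$ by $N=\langle z\rangle$, and $zy=\lambda y$. Taking $\lambda$ of infinite order shows that $N$ is infinite.

\emph{The limit $\lambda\to1$.} Let $\lambda_n=e^{i\pi/n}$, write $X_n,Y_n$ for the corresponding algebras, let $M_n\supseteq X_n$ be models of $T_{\mathbb Z^2}$, and let $A,M,P$ be the ultraproducts of the $X_n,M_n,Y_n$ along a nonprincipal ultrafilter. The element $z$ does not act trivially on $P$: it sends $b_n=\{\operatorname{Im}y^n>0\}$ to its complement, because $(\lambda_ny)^n=-y^n$. But $z$ fixes $A$, and it fixes the single function $[y]$, since $\|\lambda_ny-y\|_2\to0$. So the subalgebra $Q\subseteq P$ generated by $A$ and the level sets of $[y]$ carries an action of $\mathbb Z^2$, and \eqref{eq:toy}, with $[x]$ in place of $x$, has an exact solution in the extension $Q\otimes_AM$ of $M$. If $M$ is e.c., the system has approximate solutions in $M$ (Lemma~\ref{lem:approx}), and then for each $\delta>0$ and $\mathcal U$-many $n$ there is $u_n\in U(M_n)$ with $\|su_n-u_n\|_2<\delta$ and $\|tu_n-xu_n\|_2<\delta$.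

\emph{The representation.} Define unitaries on $L^2(M_n)$ by $\pi_n(s)\eta=s\eta$ and $\pi_n(t)\eta=\bar x\cdot t\eta$. Then $\pi_n(s)\pi_n(t)=\overline{\lambda_n}\,\pi_n(t)\pi_n(s)$, so $\pi_n$ is a representation of $G$ in which $z$ is the scalar $\overline{\lambda_n}\ne1$, and $u_n$ is a unit vector moved less than $\delta$ by both generators. If representations of $G$ with $\pi(z)$ a scalar other than $1$ could not have such vectors for small $\delta$, then $M$ could not be e.c., and Proposition~\ref{prop:criterion}(a) would exclude a model companion.

For $\mathbb Z^2$ this last step fails. Let $\lambda=e^{i\theta}$ with $0<\theta<1$, and let $\eta\in L^2(X_\lambda)$ be the normalized indicator function of the arc $J$ of length $\sqrt\theta$ centered at $1$. Then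
\[
\|\pi(t)\eta-\eta\|_2\le\sup_{x\in J}|\bar x-1|\le\tfrac12\sqrt\theta,\qquad\|\pi(s)\eta-\eta\|_2^2=\frac{\mu(J\triangle\lambda^{-1}J)}{\mu(J)}\le2\sqrt\theta,
\]
and both bounds tend to $0$ with $\theta$. A word of length $\ell$ in the generators moves $\eta$ at most $\ell$ times as far, so no finite subset of $G$ gives a uniform gap. The remedy is to keep the commutator but to place $\mathbb Z^2$ in a larger group in which it is rigid.

\section{Central characters close to the trivial one}\label{sec:characters}

We begin with the quantitative form of relative property (T); this is where normality of $K$ is used.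

\begin{lemma}\label{lem:gap}
Let $(S_0,\varepsilon_0)$ be a Kazhdan pair for $(\Gamma,K)$, let $\rho$ be a unitary representation of $\Gamma$ on $\mathcal H$, and let $\Pi$ be the orthogonal projection onto the space $\mathcal H^K$ of $K$-invariant vectors. Then $\varepsilon_0\|\xi-\Pi\xi\|\le\max_{s\in S_0}\|\rho(s)\xi-\xi\|$ for all $\xi\in\mathcal H$.
\end{lemma}

\begin{proof}
Since $K$ is normal, $\mathcal H^K$ and its orthogonal complement are $\rho(\Gamma)$-invariant. The complement has no nonzero $K$-invariant vector, so each vector $\xi'$ in it satisfies $\varepsilon_0\|\xi'\|\le\max_s\|\rho(s)\xi'-\xi'\|$. Take $\xi'=(1-\Pi)\xi$ and note that $\rho(s)\xi'-\xi'=(1-\Pi)(\rho(s)\xi-\xi)$.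
\end{proof}

In the rest of this section and in Section~\ref{sec:main}, $\Gamma,K,N,G,\tilde K$ are as in Theorem~\ref{thm:main}, and $N_0=N\cap[\tilde K,\tilde K]$. The dual $\hat N=\operatorname{Hom}(N,\mathbb T)$ with the topology of pointwise convergence is a compact group, metrizable because $N$ is countable. Since $\mathbb T$ is divisible, characters of a subgroup of an abelian group extend to the group, and therefore characters separate points. The next lemma replaces the sequence $\lambda_n\to1$.

\begin{lemma}\label{lem:chars}
If $N_0$ is infinite, there are $\chi_n\in\hat N$ with $\chi_n\to1$ pointwise and $\chi_n|_{N_0}\ne1$ for all $n$.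
\end{lemma}

\begin{proof}
Otherwise the subgroup $N_0^\perp=\{\chi\in\hat N:\chi|_{N_0}=1\}$ contains a neighborhood of $1$. Then it is open, and so has finite index in the compact group $\hat N$. Restriction $\hat N\to\hat N_0$ is onto with kernel $N_0^\perp$, so $\hat N_0$ is finite. As characters separate points, $N_0$ embeds in the finite group $\operatorname{Hom}(\hat N_0,\mathbb T)$, a contradiction.
\end{proof}

Now we prove the uniform gap that was missing for $\mathbb Z^2$. A representation $\pi$ of $G$ in which $N$ acts by nontrivial scalars does not factor through $\Gamma$, so relative property (T) does not apply to it. Conjugation by $\pi$ on Hilbert--Schmidt operators cancels the scalars and does factor through $\Gamma$. The price is that we obtain an invariant operator instead of an invariant vector. Its eigenspaces give a finite-dimensional $\pi(\tilde K)$-invariant subspace, of dimension $r$ say, and taking determinants yields only $\chi^r=1$ on $N_0$. The estimate of Lemma~\ref{lem:gap} keeps the operator close to a rank-one projection and so gives $r=1$.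

\begin{lemma}\label{lem:rigid}
There are a finite set $S\subseteq G$ and $\varepsilon>0$ with the following property. If $\chi\in\hat N$ satisfies $\chi|_{N_0}\neq1$ and $\pi$ is a unitary representation of $G$ with $\pi(z)=\chi(z)1$ for $z\in N$, then $\max_{s\in S}\|\pi(s)\xi-\xi\|\ge\varepsilon$ for every unit vector $\xi$.
\end{lemma}

\begin{proof}
Let $(S_0,\varepsilon_0)$ be a Kazhdan pair for $(\Gamma,K)$, let $S\subseteq G$ consist of one lift of each element of $S_0$, and let $\varepsilon=\varepsilon_0/8$. Suppose that $\|\pi(s)\xi-\xi\|<\varepsilon$ for a unit vector $\xi$ and all $s\in S$. On the Hilbert space of Hilbert--Schmidt operators put $\rho(g)T=\pi(g)T\pi(g)^*$. Since $\pi(N)$ consists of scalars, $\rho$ is a unitary representation of $\Gamma$, and its $K$-invariant vectors are the Hilbert--Schmidt operators that commute with $\pi(\tilde K)$.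

Let $p=\langle\cdot,\xi\rangle\xi$. With $\xi_s=\pi(s)\xi$ we have $\rho(s)p-p=\langle\cdot,\xi_s\rangle(\xi_s-\xi)+\langle\cdot,\xi_s-\xi\rangle\xi$, so $\|\rho(s)p-p\|_{HS}\le2\|\xi_s-\xi\|<2\varepsilon$. Let $T$ be the projection of $p$ onto the $K$-invariant vectors. Lemma~\ref{lem:gap} gives
\[
\|p-T\|\le\|p-T\|_{HS}\le2\varepsilon/\varepsilon_0=1/4 .
\]
The map $X\mapsto X^*$ is an isometry that fixes $p$ and preserves the space of $K$-invariant vectors, so $T^*$ is also a nearest point to $p$ in that space, and $T=T^*$.

Let $L$ be the span of the eigenvectors of the compact self-adjoint operator $T$ with eigenvalue at least $1/2$. It is nonzero, because the largest eigenvalue is at least $\langle T\xi,\xi\rangle\ge3/4$. If $\dim L\geq2$, then $L$ contains a unit vector $\eta\perp\xi$, and $1/2\le\langle T\eta,\eta\rangle=\langle(T-p)\eta,\eta\rangle\le1/4$, which is absurd. So $L$ is a line. It is invariant under $\pi(\tilde K)$, which commutes with $T$. The group $\tilde K$ acts on $L$ through the abelian group $\mathbb T$, so $[\tilde K,\tilde K]$ acts trivially on $L$. An element $z\in N_0$ acts on $L$ as $\chi(z)$,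 so $\chi|_{N_0}=1$, a contradiction.
\end{proof}

\section{Twisted cocycles and the proof of Theorem~\ref{thm:main}}\label{sec:main}

We regard models of $T_\Gamma$ as models of $T_G$ on which $N$ acts trivially; in a formula of the language of $T_\Gamma$, an element $s\in G$ stands for its image in $\Gamma$. The compatibility condition of Section~\ref{sec:example} has the following general form. If $hu=ua_h$ for all $h\in G$, then $ua_{gh}=g(ua_h)=u\,a_g\cdot ga_h$ and $a_z=1$ for $z\in N$. We keep the first condition and twist the second.

\begin{definition}
Let $\chi\in\hat N$ and let $M$ be a model of $T_\Gamma$. A \emph{$\chi$-cocycle} on $M$ is a family $(a_h)_{h\in G}$ in $U(M)$ with $a_{gh}=a_g\cdot ga_h$ for $g,h\in G$ and $a_z=\chi(z)$ for $z\in N$.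
\end{definition}

A $\chi$-cocycle on $M$ is also a $\chi$-cocycle on every model $M'\supseteq M$ of $T_\Gamma$. Fix $S$ and $\varepsilon$ as in Lemma~\ref{lem:rigid}.

\begin{lemma}\label{lem:far}
If $a$ is a $\chi$-cocycle on $M$ and $\chi|_{N_0}\neq1$, then $\max_{s\in S}\|su-ua_s\|_2\ge\varepsilon$ for every $u\in U(M)$.
\end{lemma}

\begin{proof}
For $h\in G$ and $\eta\in L^2(M)$ put $\pi(h)\eta=\overline{a_h}\cdot h\eta$. Each $\pi(h)$ is unitary, and $\pi(g)\pi(h)\eta=\overline{a_g\cdot ga_h}\cdot gh\eta=\pi(gh)\eta$. For $z\in N$ we have $\pi(z)=\overline{\chi(z)}1$, because $z$ acts trivially on $M$. The function $u$ is a unit vector and $\|\pi(s)u-u\|_2=\|su-ua_s\|_2$. Apply Lemma~\ref{lem:rigid} to $\bar\chi$.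
\end{proof}

We need a $\chi$-cocycle for every $\chi$, together with an action of $G$ in which the system $hu=ua_h$ is solved, as on $Y_\lambda$. The solution $w$ must satisfy $zw=\chi(z)w$, and its translates $hw$ are otherwise unconstrained, so we take them independent.

\begin{lemma}\label{lem:exist}
For every $\chi\in\hat N$ there are a model $Y$ of $T_G$, a $G$-invariant closed subalgebra $X\subseteq Y$ on which $N$ acts trivially, and $w\in U(Y)$ such that the functions $a_h=\bar w\cdot hw$ lie in $U(X)$ and form a $\chi$-cocycle on $X$.
\end{lemma}

\begin{proof}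
Let $\Omega$ be the set of $f\colon G\to\mathbb T$ with $f(gz)=\chi(z)f(g)$ for $g\in G$, $z\in N$, and let $G$ act by $(hf)(g)=f(h^{-1}g)$. For a section $\sigma\colon\Gamma\to G$, the map $f\mapsto(f(\sigma(\gamma)))_{\gamma}$ identifies $\Omega$ with $\mathbb T^\Gamma$; give $\Omega$ the product of Haar measures. If $\bar h$ is the image of $h$ in $\Gamma$, then $h^{-1}\sigma(\gamma)=\sigma(\bar h^{-1}\gamma)z$ for some $z\in N$, so $(hf)(\sigma(\gamma))=\chi(z)f(\sigma(\bar h^{-1}\gamma))$. Thus $h$ permutes the coordinates and rotates each by a constant, and the action is p.m.p. Let $Y$ be the measure algebra of $\Omega$; on functions, $(hF)(f)=F(h^{-1}f)$.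

The rotations $f\mapsto cf$, $c\in\mathbb T$, preserve the measure and commute with $G$, so the algebra $X$ of elements of $Y$ fixed by all of them is closed and $G$-invariant. For $z\in N$, centrality gives $(zf)(g)=f(gz^{-1})=\overline{\chi(z)}f(g)$, so $z$ is such a rotation and acts trivially on $X$.

Let $w(f)=f(e)$. Then $(hw)(f)=(h^{-1}f)(e)=f(h)$, so $a_h(f)=f(h)\overline{f(e)}$. This function is invariant under rotations, hence lies in $U(X)$, and $a_z=\chi(z)$ for $z\in N$. Finally $a_{gh}=\bar w\cdot g(wa_h)=a_g\cdot ga_h$.
\end{proof}

Existential closedness concerns finitely many sets, so to apply it to $\mathbb T$-valued functions we round their values to roots of unity.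

\begin{lemma}\label{lem:approx}
Let $M\subseteq W$ be models of $T_\Gamma$ with $M$ e.c., let $S\subseteq G$ be finite and nonempty, and let $a_s\in U(M)$ and $w\in U(W)$ satisfy $sw=wa_s$ for $s\in S$. For every $\delta>0$ there is $u\in U(M)$ with finitely many values such that $\|su-ua_s\|_2<\delta$ for all $s\in S$.
\end{lemma}

\begin{proof}
Let $m\ge2$ with $5\pi/m\le\delta$, let $\zeta=e^{2\pi i/m}$, and let $I_j=\{\zeta^je^{i\tau}:-\pi/m\le\tau<\pi/m\}$ for $0\le j<m$. Put $D_j=\{w\in I_j\}\in W$ and $B_{s,l}=\{a_s\in I_l\}\in M$. The functions $w'=\sum_j\zeta^j1_{D_j}$ and $a'_s=\sum_l\zeta^l1_{B_{s,l}}$ are within $\pi/m$ of $w$ and $a_s$ in $\|\cdot\|_\infty$, so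
\[
\|sw'-w'a'_s\|_2\le\|sw'-sw\|_2+\|wa_s-w'a_s\|_2+\|w'a_s-w'a'_s\|_2\le3\pi/m .
\]
With the terms \eqref{eq:terms}, consider the quantifier-free formula
\[
\varphi(x,y)=\max_{s\in S}\ \sum_{j,k,l}|\zeta^j-\zeta^{k+l}|^2\,\mu\bigl(s\,t_j(y)\wedge t_k(y)\wedge x_{s,l}\bigr).
\]
For a tuple $c$ of length $m-1$ let $u_c=\sum_j\zeta^j1_{t_j(c)}$. On the set $s\,t_j(c)\wedge t_k(c)\wedge B_{s,l}$ the function $su_c-u_ca'_s$ equals $\zeta^j-\zeta^{k+l}$, and for fixed $s$ these sets partition $1$. Hence $\varphi(B,c)=\max_s\|su_c-u_ca'_s\|_2^2$. For $c=(D_1,\dots,D_{m-1})$ in $W$ we have $u_c=w'$ and $\varphi(B,c)<(4\pi/m)^2$. Since $M$ is e.c., there is a tuple $c'$ in $M$ with $\varphi(B,c')<(4\pi/m)^2$, and $u=u_{c'}$ satisfies $\|su-ua_s\|_2<4\pi/m+\pi/m\le\delta$.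
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $\chi_n$ from Lemma~\ref{lem:chars}, and let $Y_n\supseteq X_n$, $w_n$ and $a_{h,n}$ be given by Lemma~\ref{lem:exist} for $\chi_n$. Each $X_n$ is a model of $T_\Gamma$. Let $\mathcal U$ be a nonprincipal ultrafilter on the positive integers and let $M_n\supseteq X_n$ be arbitrary models of $T_\Gamma$. We show that $M=\prod_{\mathcal U}M_n$ is not e.c.; the theorem then follows from Proposition~\ref{prop:criterion}(a).

Let $A=\prod_{\mathcal U}X_n$ and $P=\prod_{\mathcal U}Y_n$. Then $A\subseteq M$ and $A\subseteq P$, and $P$ is a model of $T_G$. Put $w=[w_n]\in U(P)$ and $a_h=[a_{h,n}]\in U(A)$, so that $hw=wa_h$ for $h\in G$. As in Section~\ref{sec:example}, $N$ need not act trivially on $P$, so we cut $P$ down to the closed subalgebra $Q$ generated by $A$ and the level sets of $w$.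

\emph{$Q$ is $G$-invariant.} For $h\in G$ the set $\{b\in Q:hb\in Q\}$ is a closed subalgebra. It contains $A$, and it contains the level sets of $w$ because $h\{w\in E\}=\{wa_h\in E\}$ and $wa_h\in L^\infty(Q)$.

\emph{$N$ acts trivially on $Q$.} Let $z\in N$. By \eqref{eq:norm}, $\|zw-w\|_2=\lim_{\mathcal U}|\chi_n(z)-1|=0$, as $\mathcal U$ is nonprincipal. The elements of $Q$ fixed by $z$ form a closed subalgebra, which contains $A$ and the level sets of $w$.

So $Q$ is a model of $T_\Gamma$, and the actions of $\Gamma$ on $Q$ and $M$ agree on $A$. The amalgam $W=Q\otimes_AM$ is a model of $T_\Gamma$ that contains $M$, and $sw=wa_s$ in $W$ for $s\in S$. Suppose that $M$ is e.c. Lemma~\ref{lem:approx} gives $u\in U(M)$ with finitely many values and $\|su-ua_s\|_2<\varepsilon$ for $s\in S$. By Section~\ref{sub:functions}, $u=[u_n]$ with $u_n\in U(M_n)$, and \eqref{eq:norm} gives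
\[
\lim_{\mathcal U}\ \max_{s\in S}\|su_n-u_na_{s,n}\|_2=\max_{s\in S}\|su-ua_s\|_2<\varepsilon .
\]
But $(a_{h,n})_h$ is a $\chi_n$-cocycle on $M_n$ with $\chi_n|_{N_0}\ne1$, so by Lemma~\ref{lem:far} every term on the left is at least $\varepsilon$. This contradiction shows that $M$ is not e.c.
\end{proof}

\begin{remark}
Relative property (T) is used only in Lemma~\ref{lem:rigid}, which fails for $\Gamma=K=\mathbb Z^2$ by Section~\ref{sec:example}. Centrality of $N$ is used in Lemma~\ref{lem:exist}, where it makes $N$ act by rotations. The hypothesis that $N_0$ is infinite is used only in Lemma~\ref{lem:chars}, which fails for finite $N_0$: a character with $|\chi(z)-1|<1$ for all $z\in N_0$ is trivial on $N_0$. The hypothesis cannot be dropped, since $(\Gamma,\{e\})$ has relative property (T) for every $\Gamma$, and $T^*_{\mathbb F_2}$ exists. Free groups escape the theorem because their central extensions split: if $G=N\times\Gamma$, then $N\cap[G,G]$ is trivial.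
\end{remark}

\section{The groups}\label{sec:groups}

\subsection{The Heisenberg extension of $\mathbb Z^2\rtimes F$}
We need a central extension of $\mathbb Z^2$ with a nontrivial commutator on which $SL_2(\mathbb Z)$ acts by automorphisms that fix the center, so we build it from the invariant form $\omega(v,w)=\det(v,w)$. Let $H=\mathbb Z^2\times\mathbb Z$ with
\[
(v,k)(w,l)=(v+w,\;k+l+\omega(v,w)).
\]
This is associative because $\omega$ is bilinear, and $(v,k)^{-1}=(-v,-k)$ because $\omega(v,v)=0$. Each $A\in SL_2(\mathbb Z)$ preserves $\omega$, so $(v,k)\mapsto(Av,k)$ is an automorphism of $H$. For $F\le SL_2(\mathbb Z)$ let $G=H\rtimes F$ and $N=\{0\}\times\mathbb Z$. Then $N$ is central in $H$ and fixed by $F$, hence central in $G$, and $G/N=\mathbb Z^2\rtimes F$. For $K=\mathbb Z^2$ we have $\tilde K=H$, and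
\[
(v,0)(w,0)(-v,0)(-w,0)=(v+w,\omega(v,w))\,(-v-w,\omega(v,w))=(0,2\omega(v,w)).
\]
Thus $N\cap[\tilde K,\tilde K]\supseteq\{0\}\times2\mathbb Z$ is infinite, and Theorem~\ref{thm:main} gives:

\begin{lemma}\label{lem:heis}
If $F\le SL_2(\mathbb Z)$ and $(\mathbb Z^2\rtimes F,\mathbb Z^2)$ has relative property (T), then $T^*_{\mathbb Z^2\rtimes F}$ does not exist.
\end{lemma}

\begin{proof}[Proof of Corollary~\ref{cor:answer}]
Let $\Gamma=\mathbb Z^2\rtimes SL_2(\mathbb Z)$, with $(v,A)(w,B)=(v+Aw,AB)$. The pair $(\Gamma,\mathbb Z^2)$ has relative property (T) (Kazhdan, Margulis; see \cite[\S4.2]{BHV} for Shalom's proof), so $T_\Gamma^*$ does not exist by Lemma~\ref{lem:heis}.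

To find two generators, let
\[
a=\begin{pmatrix}0&-1\\1&0\end{pmatrix},\quad b=\begin{pmatrix}1&-1\\1&0\end{pmatrix},\quad\text{so that}\quad a^{-1}b=\begin{pmatrix}1&0\\-1&1\end{pmatrix},\quad ba^{-1}=\begin{pmatrix}1&1\\0&1\end{pmatrix}.
\]
The two elementary matrices generate $SL_2(\mathbb Z)$ by the Euclidean algorithm, so $a$ and $b$ do too. Also $a^2=b^3=-I$. Let $\Lambda\le\Gamma$ be generated by $(e_1,a)$ and $(0,b)$; it maps onto $SL_2(\mathbb Z)$. Since $ae_1=e_2$,
\[
(e_1,a)^2(0,b)^3=(e_1+e_2,-I)(0,-I)=(e_1+e_2,I)\in\Lambda .
\]
Conjugation by $(w,A)$ sends $(v,I)$ to $(Av,I)$, so $\Lambda\cap\mathbb Z^2$ is $SL_2(\mathbb Z)$-invariant. It contains $a^{-1}b(e_1+e_2)=e_1$ and $ae_1=e_2$. Hence $\mathbb Z^2\le\Lambda$ and $\Lambda=\Gamma$. So $\Gamma$ is a quotient of $\mathbb F_k$ for every $2\le k\le\infty$, and $T^*_{\mathbb F_k}$ exists by (F1) and (F2).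
\end{proof}

\subsection{Second homology}
The subgroup $N\cap[\tilde K,\tilde K]$ has a homological description. Write $H_2(\cdot)=H_2(\cdot\,;\mathbb Z)$. For an extension $1\to R\to E\to\Gamma\to1$ there is a five-term exact sequence
\[
H_2(E)\to H_2(\Gamma)\xrightarrow{\ \delta_E\ }R/[E,R]\to E^{ab}\to\Gamma^{ab}\to0,
\]
natural for morphisms of extensions, and $H_2(E)=0$ if $E$ is free \cite[Ch.~VI]{HS}. For a central extension the third term is $R$ itself.

\begin{lemma}\label{lem:homology}
Let $\Gamma$ be countable, $K\le\Gamma$, and let $\iota_*\colon H_2(K)\to H_2(\Gamma)$ be induced by the inclusion.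
\begin{enumerate}
\item[(a)] For every central extension $1\to N\to G\to\Gamma\to1$, with $\tilde K$ the preimage of $K$, we have $N\cap[\tilde K,\tilde K]=\delta_G(\iota_*H_2(K))$.
\item[(b)] There is a central extension with $G$ countable and $\delta_G$ injective.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The inclusion of $1\to N\to\tilde K\to K\to1$ in the given extension is the identity on $N$, so $\delta_{\tilde K}=\delta_G\circ\iota_*$ by naturality. By exactness the image of $\delta_{\tilde K}$ is the kernel of $N\to\tilde K^{ab}$, which is $N\cap[\tilde K,\tilde K]$.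

(b) Write $\Gamma=E/R$ with $E$ free and countable, and let $G=E/[E,R]$ and $N=R/[E,R]$. Then $N$ is central in $G$ and $G/N=\Gamma$. The quotient map $E\to G$ is a morphism of extensions that induces the identity on $\Gamma$ and on the third term $R/[E,R]=N$, so $\delta_G=\delta_E$. This map is injective because $H_2(E)=0$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:more}]
(1) For the extension of Lemma~\ref{lem:homology}(b), part (a) shows that $N\cap[\tilde K,\tilde K]$ is isomorphic to $\iota_*H_2(K)$, which is infinite. Theorem~\ref{thm:main} applies. The last claim is the case $K=\Gamma$.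

(2) If $F\le SL_2(\mathbb Z)$ is nonamenable, then $(\mathbb Z^2\rtimes F,\mathbb Z^2)$ has relative property (T) by a theorem of Burger \cite{Bur}. Apply Lemma~\ref{lem:heis}.

(3) This is the contrapositive of (F2). For $n\geq3$, $SL_n(\mathbb Z)$ contains $SL_3(\mathbb Z)$, in which the matrices $\left(\begin{smallmatrix}A&v\\0&1\end{smallmatrix}\right)$ with $A\in SL_2(\mathbb Z)$, $v\in\mathbb Z^2$ form a copy of $\mathbb Z^2\rtimes SL_2(\mathbb Z)$.
\end{proof}

\begin{remark}
By Lemma~\ref{lem:homology}(a), if $N\cap[\tilde K,\tilde K]$ is infinite for some central extension, then $\iota_*H_2(K)$ is infinite. So the condition on $H_2$ in Corollary~\ref{cor:more}(1) is equivalent to the existence of an extension as in Theorem~\ref{thm:main}.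
\end{remark}

\section{Kernels with property (T)}\label{sec:positive}

We now carry out the passage to fixed points described in the introduction. Property (T) of $N$ is used once, to move an almost fixed set to a nearby fixed set, with a bound that is the same in all models. By Corollary~\ref{cor:answer} the hypothesis cannot be dropped. A finite group $N$ has property (T) with Kazhdan pair $(N,1)$: the average of the orbit of $\xi$ is invariant and at distance less than $1$ from $\xi$, hence nonzero.

For a model $R$ of $T_\Gamma$ let $\operatorname{Fix}_N(R)$ be the closed subalgebra of elements fixed by $N$. It is $\Gamma$-invariant because $N$ is normal, so it is a model of $T_{\Gamma/N}$.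

\begin{lemma}\label{lem:fix}
Let $(S_0,\varepsilon_0)$ be a Kazhdan pair for $(N,N)$, let $R$ be a model of $T_\Gamma$, and let $b'\in R$ satisfy $d(sb',b')\le\eta$ for all $s\in S_0$. Then there is $b''\in\operatorname{Fix}_N(R)$ with $d(b',b'')\le4\eta/\varepsilon_0^2$.
\end{lemma}

\begin{proof}
We have $\|s1_{b'}-1_{b'}\|_2^2=d(sb',b')\le\eta$. Let $f$ be the projection of $1_{b'}$ onto the $N$-invariant vectors of $L^2(R)$. Lemma~\ref{lem:gap}, for the pair $(N,N)$, gives $\|f-1_{b'}\|_2^2\le\eta/\varepsilon_0^2$. The level set $b''=\{\operatorname{Re}f>1/2\}$ is fixed by $N$, and $|f-1_{b'}|\ge1/2$ on $b'\triangle b''$, so $\mu(b'\triangle b'')\le4\|f-1_{b'}\|_2^2$.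
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}]
Write $\Delta=\Gamma/N$ and regard models of $T_\Delta$ as models of $T_\Gamma$ on which $N$ acts trivially. By Proposition~\ref{prop:criterion}(b) it suffices to show that an ultraproduct $M=\prod_{\mathcal U}E_i$ of e.c.\ models of $T_\Delta$ is e.c. Let $W\supseteq M$ be a model of $T_\Delta$, let $\varphi(x,y)$ be quantifier-free in the language of $T_\Delta$, let $a=[a_i]$ be a tuple in $M$ and $b=(b_j)_j$ a tuple in $W$, and put $r=\varphi(a,b)$. Given $\delta>0$, we find a tuple $c$ in $M$ with $\varphi(a,c)\le r+\delta$.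

Replace each element of $\Delta$ that occurs in $\varphi$ by a lift to $\Gamma$. This gives a formula $\tilde\varphi$ in the language of $T_\Gamma$ that agrees with $\varphi$ on models of $T_\Delta$. Let $(S_0,\varepsilon_0)$ be a Kazhdan pair for $(N,N)$. By uniform continuity there is $\eta\in(0,\delta/2]$ such that, in every model of $T_\Gamma$, moving each coordinate of $y$ by at most $4\eta/\varepsilon_0^2$ changes $\tilde\varphi(x,y)$ by at most $\delta/2$.

The tuple $b$ lies in an extension of the ultraproduct, and it must be brought down to the factors. For this we use the model companion of $T_\Gamma$. By Proposition~\ref{prop:criterion}(a) there are models $R_i\supseteq E_i$ of $T_\Gamma$ such that $R=\prod_{\mathcal U}R_i$ is an e.c.\ model of $T_\Gamma$. It contains $M$, and $W\otimes_MR$ is a model of $T_\Gamma$ that contains $R$ and $W$. In it the tuple $b$ is fixed by $N$, so the quantifier-free formula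
\[
\psi(x,y)=\max\Bigl(\tilde\varphi(x,y)-r,\ \max_{s\in S_0,\,j}d(sy_j,y_j)\Bigr)
\]
satisfies $\psi(a,b)=0$. Since $R$ is e.c., there is a tuple $b'=[b'_i]$ in $R$ with $\psi(a,b')<\eta$, and by \L o\'s's theorem $\psi(a_i,b'_i)<\eta$ in $R_i$ for $\mathcal U$-many $i$.

Fix such an $i$. Lemma~\ref{lem:fix}, applied to each coordinate of $b'_i$, gives a tuple $b''_i$ in $\operatorname{Fix}_N(R_i)$ whose coordinates are within $4\eta/\varepsilon_0^2$ of those of $b_i'$. Now $\operatorname{Fix}_N(R_i)$ is a model of $T_\Delta$ that contains $E_i$, and in it
\[
\varphi(a_i,b''_i)=\tilde\varphi(a_i,b''_i)\le\tilde\varphi(a_i,b'_i)+\delta/2<r+\eta+\delta/2\le r+\delta .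
\]
Since $E_i$ is an e.c.\ model of $T_\Delta$, there is a tuple $c_i$ in $E_i$ with $\varphi(a_i,c_i)<r+\delta$. Choose $c_i$ arbitrarily for the remaining $i$ and put $c=[c_i]$. Then $\varphi(a,c)=\lim_{\mathcal U}\varphi(a_i,c_i)\le r+\delta$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BHV} Bekka, de la Harpe, and Valette, \emph{Kazhdan's Property (T)}.

\bibitem{BBHU} Ben Yaacov, Berenstein, Henson, and Usvyatsov, \emph{Model theory for metric structures}.

\bibitem{Bur} Burger, \emph{J. reine angew. Math.} 413 (1991).

\bibitem{GST} Isaac Goldbring, Brandon Seward, and Robin Tucker-Drob, \emph{Existentially closed measure-preserving actions of approximately treeable groups}, arXiv:2507.03195 (2025).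

\bibitem{HS} Hilton and Stammbach, \emph{A Course in Homological Algebra}.

\end{thebibliography}
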